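\title{Small compressions of zero-diagonal operators on $\ell_2$ and the covering number of the meager ideal}

\begin{abstract}
For a bounded operator $T$ on $\ell_2$ with zero diagonal and $\varepsilon>0$, every infinite subset of $\mathbb N$ contains an infinite set $A$ with $\|P_ATP_A\|\le\varepsilon\|T\|$, where $P_A$ is the coordinate projection onto $A$. Let $\mathfrak{ros}(\ell_2)$ be the least size of a family of infinite sets that contains such an $A$ for every $T$ and every $\varepsilon$. We prove in ZFC that $\mathfrak{ros}(\ell_2)=\mathrm{cov}(\mathcal M)$, the least number of meager sets that cover the real line. The value does not change if $\varepsilon\in(0,1)$ is fixed, if $P_ATP_A$ is required to have absolutely summable matrix with small sum, if it is only required to be compact, or if only the unitaries given by fixed-point-free involutions of $\mathbb N$ are tested. The same value is obtained for every Banach space with a symmetric basis that is not equivalent to the basis of $\ell_1$ or of $c_0$. The paving theorem is not used.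
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb N=\omega=\{0,1,2,\dots\}$, scalars are real or complex, $[\mathbb N]^\omega$ is the family of all infinite subsets of $\mathbb N$, and $1_A$ is the characteristic function of $A\subseteq\mathbb N$. Put $e_j=1_{\{j\}}$. A bounded operator $T$ on $\ell_2$ has the matrix $t(i,j)=(Te_j)(i)$. For $A\subseteq\mathbb N$ let $P_A$ be the projection $P_Ax=x\cdot 1_A$. The matrix of the compression $P_ATP_A$ agrees with $t$ on $A\times A$ and vanishes elsewhere.

Can the compression be made small by passing to a suitable infinite set $A$? Diagonal entries survive every compression: if $T$ is the identity, then $\|P_ATP_A\|=1$ for all nonempty $A$. So we consider the family $\mathcal B_0(\ell_2)$ of bounded operators with \emph{zero diagonal}, that is, with $t(n,n)=0$ for all $n$, and for $T\in\mathcal B_0(\ell_2)$ and $\varepsilon>0$ we put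
\[
\mathrm{Ros}_{T,\varepsilon}=\{A\in[\mathbb N]^\omega:\ \|P_ATP_A\|\le\varepsilon\|T\|\}.
\]
For a single operator such sets are plentiful. The question is how many sets must be prepared in advance so that every operator is served by one of them.

\begin{definition}\label{def:gen}
A family $\mathcal D\subseteq[\mathbb N]^\omega$ is \emph{dense} if every infinite $B\subseteq\mathbb N$ contains some $A\in\mathcal D$. Let $\mathsf D$ be a collection of dense families. A family $\mathcal G\subseteq[\mathbb N]^\omega$ is \emph{generic for $\mathsf D$} if $\mathcal G\cap\mathcal D\ne\emptyset$ for every $\mathcal D\in\mathsf D$; it is not required to be a filter. The \emph{generic cardinal number} $\mathfrak{gen}(\mathsf D)$ is the least cardinality of a family that is generic for $\mathsf D$.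
\end{definition}

The family $[\mathbb N]^\omega$ is generic for every $\mathsf D$, so $\mathfrak{gen}(\mathsf D)\le\mathfrak c$. Let
\[
\mathsf{Ros}(\ell_2)=\{\mathrm{Ros}_{T,\varepsilon}:T\in\mathcal B_0(\ell_2),\ \varepsilon>0\},\qquad \mathfrak{ros}(\ell_2)=\mathfrak{gen}(\mathsf{Ros}(\ell_2)).
\]
The problem, posed in \cite{KM}, is to determine $\mathfrak{ros}(\ell_2)$.

Two cardinals suggest themselves. A set $A\subseteq\mathbb N$ \emph{splits} a family $\mathcal F\subseteq[\mathbb N]^\omega$ if $F\cap A$ and $F\setminus A$ are infinite for all $F\in\mathcal F$; the \emph{reaping number} $\mathfrak r$ is the least size of a family that no set splits. The \emph{dominating number} $\mathfrak d$ is the least size of a family $H\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ satisfies $g(n)\le h(n)$ for some $h\in H$ and all but finitely many $n$.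

The paving theorem for operators on $\ell_2$ (the solution of the Kadison--Singer problem) states that for every $\varepsilon>0$ there is $l(\varepsilon)$ such that every $T\in\mathcal B_0(\ell_2)$ admits a partition $\mathbb N=Q_1\cup\dots\cup Q_{l(\varepsilon)}$ with $\|P_{Q_i}TP_{Q_i}\|\le\varepsilon\|T\|$ for all $i$. Since $\|P_BTP_B\|\le\|P_ATP_A\|$ for $B\subseteq A$, every infinite subset of a piece $Q_i$ lies in $\mathrm{Ros}_{T,\varepsilon}$. Hence the families $\mathrm{Ros}_{T,\varepsilon}$ are dense, and a family is generic as soon as every finite partition of $\mathbb N$ has a piece containing one of its members. This gives $\mathfrak{ros}(\ell_2)\le\mathfrak r$: the cofinite subsets of the members of an unsplit family handle partitions into two pieces, and copying this family inside each of its members, repeatedly, handles $4,8,\dots$ pieces.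

The cardinals defined in the same way for $\ell_1$ and $c_0$ are known:
\begin{equation}\label{eq:known}
\mathfrak{ros}(\ell_1)=\mathfrak r,\qquad \mathfrak{ros}(c_0)=\min(\mathfrak d,\mathfrak r).
\end{equation}
The Rosenthal number $\mathfrak{ros}$, defined from operators $c_0\to\ell_\infty$, also equals $\mathfrak r$. We take these facts from the statement of the problem and do not reprove them. As $\ell_1\subseteq\ell_2\subseteq c_0$, and as paving gives the bound $\mathfrak r$, one would guess that $\mathfrak{ros}(\ell_2)$ is one of the two values in \eqref{eq:known} or lies between them. The true value lies below both, and it is consistent that it lies strictly below (Section~\ref{sec:compare}). Let $\mathrm{cov}(\mathcal M)$ be the least number of meager sets that cover the real line.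

\begin{theorem}\label{thm:main}
$\mathfrak{ros}(\ell_2)=\mathrm{cov}(\mathcal M)$.
\end{theorem}

The theorem is proved in ZFC, and neither it nor the density of the families $\mathrm{Ros}_{T,\varepsilon}$ needs the paving theorem. The value is insensitive to what ``small'' means. A \emph{symmetry} is an operator $T_f$ given by $T_fe_n=e_{f(n)}$, where $f:\mathbb N\to\mathbb N$ satisfies $f(f(n))=n\ne f(n)$ for all $n$; it is a self-adjoint unitary with zero diagonal. The \emph{essential norm} of an operator $S$ is $\|S\|_{\mathrm{ess}}=\inf\{\|S-K\|:K\text{ compact}\}$.

\begin{theorem}\label{thm:robust}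
Each of the following collections of dense families, where $A$ ranges over $[\mathbb N]^\omega$, has generic cardinal number exactly $\mathrm{cov}(\mathcal M)$:
\begin{itemize}
\item[(a)] $\mathrm{Ros}_{T,\varepsilon}$, $T\in\mathcal B_0(\ell_2)$, for any one fixed $\varepsilon\in(0,1)$;
\item[(b)] $\{A:\sum_{a,b\in A}|t(a,b)|\le\varepsilon\|T\|\}$, $T\in\mathcal B_0(\ell_2)$, $\varepsilon>0$ (for such $A$ the operator $P_ATP_A$ is trace class with trace norm at most $\varepsilon\|T\|$);
\item[(c)] $\{A:P_ATP_A\text{ is compact}\}$, $T\in\mathcal B_0(\ell_2)$;
\item[(d)] $\{A:\|P_ATP_A\|_{\mathrm{ess}}<1\}$, $T$ a symmetry.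
\end{itemize}
\end{theorem}

The Hilbert space structure plays almost no role. The definition of $\mathfrak{ros}(\ell_2)$ makes sense for a Banach space $X$ with a symmetric basis (the definitions are recalled in Section~\ref{sec:symmetric}), and $\ell_1$ and $c_0$ turn out to be the only exceptional cases.

\begin{theorem}\label{thm:class}
Let $X$ be a Banach space with a symmetric basis $(e_n)$. Then
\[
\mathfrak{ros}(X)=\begin{cases}
\mathfrak r&\text{if $(e_n)$ is equivalent to the basis of $\ell_1$,}\\
\min(\mathfrak d,\mathfrak r)&\text{if $(e_n)$ is equivalent to the basis of $c_0$,}\\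
\mathrm{cov}(\mathcal M)&\text{otherwise.}
\end{cases}
\]
In particular $\mathfrak{ros}(\ell_p)=\mathrm{cov}(\mathcal M)$ for all $1<p<\infty$.
\end{theorem}

The first two values are the known facts \eqref{eq:known}; the third is proved here.

Both halves of the proof are visible on symmetries, where the problem is one about perfect matchings of $\mathbb N$; this is Section~\ref{sec:matchings}, which contains the whole lower bound. The upper bound rests on one property of $\ell_2$: a row or column of an operator of norm $1$ has at most $\delta^{-2}$ entries of modulus at least $\delta$, a bound that does not depend on the operator. Sections \ref{sec:avoid} and \ref{sec:matrices} turn such a bound into a generic family by means of a combinatorial description of $\mathrm{cov}(\mathcal M)$, which is recalled in Section~\ref{sec:category} and proved in Section~\ref{sec:bart}.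

\section{Meager sets and eventually different functions}\label{sec:category}

The \emph{Baire space} $\omega^\omega$ is the set of all sequences of natural numbers with the product of the discrete topologies. For a finite sequence $u\in\omega^{<\omega}$ of length $|u|$, the set $[u]$ of all $x\in\omega^\omega$ extending $u$ is open, and these sets form a base. We write $x\restriction k$ for the initial segment of length $k$ and $u^\frown v$ for concatenation. A closed set $C$ is nowhere dense exactly when every $u$ has an extension $u^\frown v$ with $[u^\frown v]\cap C=\emptyset$. A set is \emph{meager} if it is contained in a countable union of closed nowhere dense sets.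

The space $\omega^\omega$ is homeomorphic to the space of irrationals, which is the real line minus a countable set, so $\mathrm{cov}(\mathcal M)$ is also the least number of meager sets that cover $\omega^\omega$. By the Baire category theorem $\mathrm{cov}(\mathcal M)>\aleph_0$. For the lower bound we use the definition in this form: fewer than $\mathrm{cov}(\mathcal M)$ open dense subsets of $\omega^\omega$ have a common point.

For the upper bound we must build a family of size $\mathrm{cov}(\mathcal M)$, and a cover by unspecified meager sets gives nothing to build from. We need a concrete cover. Two functions on a countably infinite set are \emph{eventually different} if they agree at only finitely many points. Let $\mathfrak e$ be the least size of a family $H\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ is eventually different from some $h\in H$. Composing with bijections shows that the index set and the value set may be replaced by any countably infinite sets. For fixed $h$, the set of all $g$ eventually different from $h$ is the union over $m$ of the closed nowhere dense sets $\{g:g(n)\ne h(n)\text{ for all }n\ge m\}$. So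 a family $H$ as above yields a cover of $\omega^\omega$ by $|H|$ meager sets, and $\mathrm{cov}(\mathcal M)\le\mathfrak e$. Bartoszy\'nski proved that these special covers are already optimal.

\begin{theorem}[{Bartoszy\'nski \cite{Bar}; \cite[Theorem 2.4.1]{BJ}}]\label{thm:bart}
$\mathfrak e=\mathrm{cov}(\mathcal M)$.
\end{theorem}

Only the inequality $\mathfrak e\le\mathrm{cov}(\mathcal M)$ is used below, and Section~\ref{sec:bart} gives its proof.

\section{Matchings: the model case and the lower bound}\label{sec:matchings}

An involution $f$ of $\mathbb N$ without fixed points is a perfect matching: it partitions $\mathbb N$ into the pairs $\{n,f(n)\}$. The compressions of the symmetry $T_f$ record which pairs lie inside $A$.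

\begin{lemma}\label{lem:symm}
Let $f$ be a fixed-point-free involution, $A\subseteq\mathbb N$, and $A'=\{a\in A:f(a)\in A\}$. If $A'=\emptyset$, then $P_AT_fP_A=0$. If $A'\ne\emptyset$, then $\|P_AT_fP_A\|=1$. If $A'$ is infinite, then $\|P_AT_fP_A\|_{\mathrm{ess}}\ge1$.
\end{lemma}

\begin{proof}
We have $P_AT_fP_Ae_a=e_{f(a)}$ for $a\in A'$ and $P_AT_fP_Ae_a=0$ for $a\notin A'$. Together with $\|T_f\|=1$ this gives the first two claims. Let $A'$ be infinite and $K$ compact. The sequence $(e_a)$ tends to $0$ weakly, and a compact operator maps weakly null sequences to norm null sequences, so $\|Ke_a\|\to0$. For $a\in A'$ we have $\|P_AT_fP_A-K\|\ge\|e_{f(a)}-Ke_a\|\ge1-\|Ke_a\|$. Letting $a\to\infty$ in $A'$ gives $\|P_AT_fP_A-K\|\ge1$.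
\end{proof}

So for $\varepsilon<1$ the family $\mathrm{Ros}_{T_f,\varepsilon}$ consists of the infinite sets that contain no matched pair; call them \emph{$f$-free}. For the matching $\{0,1\},\{2,3\},\dots$ these are the infinite sets with at most one point in each block $\{2n,2n+1\}$. The model problem is: how many infinite sets are needed so that every matching has a free set among them?

\subsection*{Small families do not suffice}
Countably many sets $A_0,A_1,\dots$ are defeated by hand. At stage $n$ only finitely many numbers are matched. Match two unmatched elements of $A_n$ with each other, and then match the least unmatched number with the next unmatched number. The second move guarantees that every number is eventually matched, and the first that no $A_n$ is free. This recursion has $\omega$ steps and cannot treat uncountably many sets one at a time. But it shows that any finite part of a matching can be continued so as to put a pair inside a given infinite set. This is a density statement, and to use it we parametrize the matchings by points of $\omega^\omega$.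

For $x\in\omega^\omega$ define a matching in steps $k=0,1,\dots$. At step $k$ let $n$ be the least number not yet matched, and match it with the $x(k)$-th element, counting from $0$, of the set of unmatched numbers other than $n$; this set is cofinite. For example, a sequence beginning with $2,0,1$ produces the pairs $\{0,3\},\{1,2\},\{4,6\}$. The least unmatched number increases at every step, so every number is eventually matched. Let $f_x$ be the involution that interchanges the elements of each pair. The first $k$ pairs depend only on $x\restriction k$, and at each step every unmatched number other than $n$ is the partner of $n$ for a suitable value of $x(k)$.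

\begin{lemma}\label{lem:dense}
For every infinite $A\subseteq\mathbb N$, the set $U_A=\{x\in\omega^\omega:f_x(a)\in A\text{ for some }a\in A\}$ is open and dense.
\end{lemma}

\begin{proof}
If $x\in U_A$, some pair inside $A$ is formed at a step $k$, and then $[x\restriction(k+1)]\subseteq U_A$. So $U_A$ is open. Let $u\in\omega^{<\omega}$. After the steps coded by $u$ only $2|u|$ numbers are matched; fix an unmatched $a\in A$. As long as the least unmatched number is smaller than $a$, extend the sequence by matching that number with an unmatched number larger than $a$. Each such step leaves $a$ unmatched and lowers by one the number of unmatched numbers below $a$. After finitely many steps $a$ is the least unmatched number. Since $A$ is infinite, it has an unmatched element $b\ne a$; extend the sequence once more by matching $a$ with $b$. If $u'$ is the resulting extension of $u$, then $[u']\subseteq U_A$.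
\end{proof}

One pair inside $A$ makes the norm of the compression equal to $1$. For the essential norm we need infinitely many pairs, and we obtain them by applying the lemma to all tails of $A$.

\begin{proposition}\label{prop:lower}
If $\mathcal G\subseteq[\mathbb N]^\omega$ and $|\mathcal G|<\mathrm{cov}(\mathcal M)$, then there is a fixed-point-free involution $f$ such that for every $A\in\mathcal G$ there are infinitely many $a\in A$ with $f(a)\in A$.
\end{proposition}

\begin{proof}
For $A\in\mathcal G$ and $n\in\mathbb N$ let $A_{\ge n}=\{a\in A:a\ge n\}$. There are at most $|\mathcal G|\cdot\aleph_0$ sets $U_{A_{\ge n}}$, and $|\mathcal G|\cdot\aleph_0<\mathrm{cov}(\mathcal M)$ because $\mathrm{cov}(\mathcal M)>\aleph_0$. They are open and dense by Lemma~\ref{lem:dense}, so they have a common point $x$. Let $f=f_x$. For every $A\in\mathcal G$ and every $n$ there is $a\in A$ with $a\ge n$ and $f(a)\in A$.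
\end{proof}

\subsection*{What a generic family has to guess}
Given a matching $f$, a free set is built greedily. If $\sigma=\{a_0,\dots,a_n\}$ has been chosen, take any $a_{n+1}$ outside the forbidden set
\[
S_f(\sigma)=\{0,\dots,\max\sigma\}\cup\{f(a):a\in\sigma\}.
\]
The sequence increases, and no $a_j$ is the partner of an earlier $a_i$, so $\{a_n:n\in\mathbb N\}$ is infinite and $f$-free. The members of a generic family, however, must be written down before $f$ is known. So we fix in advance a \emph{rule} $\psi$, a function from nonempty finite subsets of $\mathbb N$ to $\mathbb N$, and run it: $a_{n+1}=\psi(\{a_0,\dots,a_n\})$. The run succeeds for $f$ if $\psi(\sigma)\notin S_f(\sigma)$ at every set $\sigma$ that it visits. It is essential that the rule is indexed by all finite sets $\sigma$ and not by the step number $n$: the forbidden set at step $n$ depends on the earlier choices, hence on the rule, whereas the map $\sigma\mapsto S_f(\sigma)$ depends on $f$ alone.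

We thus want $\mathrm{cov}(\mathcal M)$ rules such that every map $S_f$ is avoided by one of them. This is close to the definition of $\mathfrak e$, with two differences. First, $\psi(\sigma)$ must avoid a finite set and not a single value. What helps is that
\[
|S_f(\sigma)|\le 1+\max\sigma+|\sigma|,
\]
a bound independent of $f$; Section~\ref{sec:avoid} reduces sets of prescribed size to single values. Second, $\mathfrak e$ gives avoidance only outside a finite set $\Delta$ of exceptional $\sigma$, while a single error can put a pair inside the set. This is repaired by the choice of the starting point: if $a_0$ belongs to no member of $\Delta$, the run never visits $\Delta$, because every visited set contains $a_0$.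

\section{Avoiding sets of bounded size}\label{sec:avoid}

Suppose that at each index two values must be avoided. Identify $\omega$ with $\omega\times\omega$, so that the forbidden values are pairs $(p_0,p_1)$ and $(q_0,q_1)$. A pair $(h_0,h_1)$ with $h_0\ne p_0$ and $h_1\ne q_1$ differs from both. So avoiding two values at one index follows from avoiding one value at each of two auxiliary indices. The coding must be fixed in advance, and for this the number of forbidden values must be known in advance.

\begin{lemma}\label{lem:avoid}
Let $D$ be countably infinite and $s:D\to\{1,2,\dots\}$. There is $\Psi\subseteq\omega^D$ with $|\Psi|\le\mathrm{cov}(\mathcal M)$ such that, whenever $S(d)\subseteq\omega$ and $|S(d)|\le s(d)$ for all $d\in D$, some $\psi\in\Psi$ satisfies $\psi(d)\notin S(d)$ for all but finitely many $d$.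
\end{lemma}

\begin{proof}
Let $E=\{(d,r):d\in D,\ 0\le r<s(d)\}$, a countably infinite set. By Theorem~\ref{thm:bart} there is $H\subseteq\omega^E$ with $|H|=\mathfrak e\le\mathrm{cov}(\mathcal M)$ such that every $g\in\omega^E$ is eventually different from some $h\in H$. Fix bijections $c_d:\omega^{s(d)}\to\omega$. For $h\in H$ put
\[
\psi_h(d)=c_d\bigl(h(d,0),\dots,h(d,s(d)-1)\bigr),
\]
and let $\Psi=\{\psi_h:h\in H\}$.

Given $S$, choose numbers $y_{d,r}$, $(d,r)\in E$, with $S(d)\subseteq\{y_{d,r}:r<s(d)\}$; repetitions are allowed. Let $g(d,r)$ be the $r$-th coordinate of $c_d^{-1}(y_{d,r})$, and let $h\in H$ agree with $g$ at only finitely many points of $E$. If $\psi_h(d)\in S(d)$, then $\psi_h(d)=y_{d,r}$ for some $r<s(d)$. Applying $c_d^{-1}$ and reading the $r$-th coordinate gives $h(d,r)=g(d,r)$. This happens for only finitely many $d$.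
\end{proof}

\section{Matrices with few large entries}\label{sec:matrices}

For a matching, the new point must avoid the entries equal to $1$ in the rows and columns of the points already chosen. For a general matrix $t=(t(i,j))_{i,j\in\mathbb N}$ no entry need vanish, so we forbid the entries above a threshold and let the threshold decrease quickly. The point added to a set of size $k$ contributes $2k$ new off-diagonal entries, and we want them to add up to at most $\eta2^{-k}$.

Let $D$ be the set of nonempty finite subsets of $\mathbb N$. For $\eta>0$, $k\ge1$ and $\sigma\in D$ put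
\begin{gather*}
\delta_k=\frac{\eta}{k\,2^{k+1}},\\
S_{t,\eta}(\sigma)=\{0,\dots,\max\sigma\}\cup\{j:\ |t(i,j)|\ge\delta_{|\sigma|}\text{ or }|t(j,i)|\ge\delta_{|\sigma|}\text{ for some }i\in\sigma\}.
\end{gather*}
If $t$ is the matrix of $T_f$ and $\eta\le1$, then $S_{t,\eta}=S_f$.

\begin{lemma}\label{lem:greedy}
Let $t$ have zero diagonal and let $\eta>0$. If $a_{n+1}\notin S_{t,\eta}(\{a_0,\dots,a_n\})$ for all $n$, then $A=\{a_n:n\in\mathbb N\}$ is infinite and $\sum_{a,b\in A}|t(a,b)|\le\eta$.
\end{lemma}

\begin{proof}
Let $\sigma_n=\{a_0,\dots,a_n\}$. Since $a_{n+1}>\max\sigma_n$, the sequence is strictly increasing and $|\sigma_n|=n+1$. Hence $|t(a_i,a_{n+1})|<\delta_{n+1}$ and $|t(a_{n+1},a_i)|<\delta_{n+1}$ for $i\le n$. The diagonal terms vanish, and every other pair in $A\times A$ has the form $(a_i,a_{n+1})$ or $(a_{n+1},a_i)$ with $i\le n$. Therefore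
\[
\sum_{a,b\in A}|t(a,b)|\le\sum_{n\ge0}2(n+1)\delta_{n+1}=\sum_{k\ge1}\eta\,2^{-k}=\eta.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:dense}
Let $t$ have zero diagonal, and suppose that every row and every column of $t$ tends to $0$. Then for every $\eta>0$ the family $\{A\in[\mathbb N]^\omega:\sum_{a,b\in A}|t(a,b)|\le\eta\}$ is dense.
\end{corollary}

\begin{proof}
Every set $S_{t,\eta}(\sigma)$ is finite. Given an infinite $B$, choose $a_0\in B$ and $a_{n+1}\in B\setminus S_{t,\eta}(\{a_0,\dots,a_n\})$, and apply Lemma~\ref{lem:greedy}.
\end{proof}

For one matrix, finiteness of the forbidden sets is enough. To treat many matrices at once by Lemma~\ref{lem:avoid}, their sizes must be bounded uniformly. For a function $N:(0,\infty)\to\mathbb N$ let $\mathcal T_N$ be the set of all scalar matrices $t$ with zero diagonal such that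
\begin{equation}\label{eq:N}
\#\{j:\ |t(i,j)|\ge\delta\text{ or }|t(j,i)|\ge\delta\}\le N(\delta)\qquad\text{for all }i\in\mathbb N,\ \delta>0.
\end{equation}
The rows and columns of such a matrix tend to $0$. The matrices of symmetries belong to $\mathcal T_N$ for $N\equiv1$.

\begin{proposition}\label{prop:upper}
For every $N:(0,\infty)\to\mathbb N$ there is $\mathcal G\subseteq[\mathbb N]^\omega$ with $|\mathcal G|\le\mathrm{cov}(\mathcal M)$ such that for all $t\in\mathcal T_N$ and $\eta>0$ there is $A\in\mathcal G$ with $\sum_{a,b\in A}|t(a,b)|\le\eta$.
\end{proposition}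

\begin{proof}
It suffices to find such a family for one fixed $\eta$: the union of the families for $\eta=1,\frac12,\frac13,\dots$ still has size at most $\mathrm{cov}(\mathcal M)$, since this cardinal is infinite. For $\sigma\in D$ let
\[
s(\sigma)=1+\max\sigma+|\sigma|\,N(\delta_{|\sigma|}),
\]
and let $\Psi\subseteq\omega^D$ be given by Lemma~\ref{lem:avoid}. For $\psi\in\Psi$ and $m\in\mathbb N$ define
\[
a_0=m,\qquad a_{n+1}=\psi(\{a_0,\dots,a_n\}),\qquad A_{\psi,m}=\{a_n:n\in\mathbb N\}.
\]
Let $\mathcal G$ consist of those sets $A_{\psi,m}$ that are infinite. Then $|\mathcal G|\le|\Psi|\cdot\aleph_0\le\mathrm{cov}(\mathcal M)$.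

Let $t\in\mathcal T_N$. By \eqref{eq:N}, each $i\in\sigma$ contributes at most $N(\delta_{|\sigma|})$ elements to the second part of $S_{t,\eta}(\sigma)$, so $|S_{t,\eta}(\sigma)|\le s(\sigma)$. Hence there are $\psi\in\Psi$ and a finite $\Delta\subseteq D$ such that $\psi(\sigma)\notin S_{t,\eta}(\sigma)$ for all $\sigma\in D\setminus\Delta$. The set $\bigcup\Delta$ is finite; choose $m$ larger than all its elements and run $\psi$ from $m$. Each set $\{a_0,\dots,a_n\}$ contains $m$, so it is not in $\Delta$, and therefore $a_{n+1}\notin S_{t,\eta}(\{a_0,\dots,a_n\})$. By Lemma~\ref{lem:greedy}, $A_{\psi,m}$ is infinite, so it belongs to $\mathcal G$, and the sum over $A_{\psi,m}$ is at most $\eta$.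
\end{proof}

The uniform bound $N$ cannot be replaced in ZFC by the hypothesis of Corollary~\ref{cor:dense}; see Remark~\ref{rem:N}.

\section{Operators on $\ell_2$}\label{sec:l2}

Two facts connect operators on $\ell_2$ with the preceding section: their matrices have few large entries, and a summable submatrix gives a small compression.

\begin{lemma}\label{lem:l2N}
If $T\in\mathcal B_0(\ell_2)$ and $\|T\|\le1$, then $t\in\mathcal T_N$ for $N(\delta)=\lfloor2\delta^{-2}\rfloor$.
\end{lemma}

\begin{proof}
Column $i$ of $t$ is the vector $Te_i$, and row $i$ is, up to complex conjugation, the vector $T^*e_i$. Both have norm at most $1$. A vector of $\ell_2$-norm at most $1$ has at most $\delta^{-2}$ coordinates of modulus at least $\delta$.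
\end{proof}

Recall that an operator on $\ell_2$ is \emph{trace class} if it is compact and the sum $\|S\|_1$ of its singular values is finite; that the trace class operators form a Banach space under the \emph{trace norm} $\|\cdot\|_1$; that $\|S\|\le\|S\|_1$; and that $\|S\|_1=\|S\|$ if $S$ has rank one.

\begin{lemma}\label{lem:sum}
Let $T$ be a bounded operator on $\ell_2$ and $A\subseteq\mathbb N$ with $\Lambda=\sum_{a,b\in A}|t(a,b)|<\infty$. Then $\|P_ATP_A\|\le\Lambda$. Moreover $P_ATP_A$ is trace class with trace norm at most $\Lambda$; in particular it is compact.
\end{lemma}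

\begin{proof}
Let $e_b^*$ be the coordinate functional $x\mapsto x(b)$, and let $E_{ab}x=e_b^*(x)e_a$. Then $\|E_{ab}\|=\|e_b^*\|\,\|e_a\|=1$. The series $\sum_{a,b\in A}t(a,b)E_{ab}$ converges absolutely in operator norm to an operator $S$ with $\|S\|\le\Lambda$. The number $e_i^*(Se_j)$ equals $t(i,j)$ if $i,j\in A$ and $0$ otherwise, so $S$ and $P_ATP_A$ have the same matrix. They agree on each $e_j$, hence on the dense span of the $e_j$, and so $S=P_ATP_A$. Since $\|E_{ab}\|_1=1$, the series also converges absolutely in trace norm. Its sum in trace norm is again $S$, because $\|\cdot\|\le\|\cdot\|_1$, and $\|S\|_1\le\Lambda$.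
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:robust}]
Write $\mathcal S_{T,\varepsilon}$, $\mathcal K_T$ and $\mathcal E_T$ for the families in (b), (c) and (d) of Theorem~\ref{thm:robust}. We first compare the five collections, so that only one upper bound and one lower bound remain to be proved. By Lemma~\ref{lem:sum},
\[
\mathcal S_{T,\varepsilon}\subseteq\mathrm{Ros}_{T,\varepsilon}\cap\mathcal K_T\qquad(T\in\mathcal B_0(\ell_2),\ \varepsilon>0),
\]
and the claim in parentheses in (b) holds. If $T$ is a symmetry and $\varepsilon<1$, then $\|T\|=1$ and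
\[
\mathrm{Ros}_{T,\varepsilon}\cup\mathcal K_T\subseteq\mathcal E_T,
\]
because $\|S\|_{\mathrm{ess}}\le\|S\|$ always and $\|S\|_{\mathrm{ess}}=0$ for compact $S$.

All these families are dense. For $T=0$ we have $\mathcal S_{T,\varepsilon}=[\mathbb N]^\omega$. For $T\ne0$ the rows and columns of $t$ are square summable, so $\mathcal S_{T,\varepsilon}$ is dense by Corollary~\ref{cor:dense} with $\eta=\varepsilon\|T\|$. Each of the other families contains some $\mathcal S_{T,\varepsilon}$.

By the first inclusion, a family generic for (b) is generic for $\mathsf{Ros}(\ell_2)$ and for (c). A family generic for $\mathsf{Ros}(\ell_2)$ is generic for its subcollection (a). By the second inclusion, a family generic for (a) or for (c) is generic for (d). Denoting the generic numbers by $\gamma_a,\dots,\gamma_d$, we get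
\[
\gamma_d\le\gamma_a\le\mathfrak{ros}(\ell_2)\le\gamma_b,\qquad\gamma_d\le\gamma_c\le\gamma_b.
\]
It remains to show $\gamma_b\le\mathrm{cov}(\mathcal M)\le\gamma_d$.

Let $\mathcal G$ be the family of Proposition~\ref{prop:upper} for $N(\delta)=\lfloor2\delta^{-2}\rfloor$. It is nonempty, since the zero matrix is in $\mathcal T_N$, so it meets $\mathcal S_{0,\varepsilon}=[\mathbb N]^\omega$. For $T\ne0$ we have $\mathcal S_{T,\varepsilon}=\mathcal S_{T/\|T\|,\varepsilon}$, so we may assume $\|T\|=1$. Then $t\in\mathcal T_N$ by Lemma~\ref{lem:l2N}, and $\mathcal G$ meets $\mathcal S_{T,\varepsilon}$. Thus $\gamma_b\le\mathrm{cov}(\mathcal M)$.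

Let $|\mathcal G|<\mathrm{cov}(\mathcal M)$ and let $f$ be as in Proposition~\ref{prop:lower}. By Lemma~\ref{lem:symm}, $\|P_AT_fP_A\|_{\mathrm{ess}}\ge1$ for every $A\in\mathcal G$, so $\mathcal G\cap\mathcal E_{T_f}=\emptyset$. Thus $\gamma_d\ge\mathrm{cov}(\mathcal M)$.
\end{proof}

The restriction $\varepsilon<1$ in (a) is needed: for $\varepsilon\ge1$ every infinite set belongs to $\mathrm{Ros}_{T,\varepsilon}$, and the generic number is $1$.

\section{Symmetric bases}\label{sec:symmetric}

The proof for $\ell_2$ used three things: symmetries are isometries, the operators $E_{ab}$ have norm $1$, and operators of norm $1$ satisfy \eqref{eq:N} for a common $N$. The first two hold, after renorming, for every symmetric basis. The third holds exactly when the basis is not that of $\ell_1$ or $c_0$; we prove one direction here and the other in Section~\ref{sec:compare}.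

Let $(e_n)$ be a Schauder basis of a Banach space $X$, with coordinate functionals $e_n^*$; we write $x_n=e_n^*(x)$. It is \emph{equivalent} to a basis $(u_n)$ of $Y$ if there is an isomorphism of $X$ onto $Y$ taking $e_n$ to $u_n$; this holds if and only if the norms of $\sum x_ne_n$ and $\sum x_nu_n$ are within a constant factor of each other for finitely supported $(x_n)$. The basis is \emph{symmetric} if $(e_{\pi(n)})$ is a basis equivalent to $(e_n)$ for every permutation $\pi$ of $\mathbb N$. We use the following textbook fact \cite[\S3.a]{LT}: if $(e_n)$ is symmetric, there is an equivalent norm on $X$ in which the basis is normalized and \emph{$1$-symmetric}, that is, $\|e_n\|=1$ and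
\begin{equation}\label{eq:sym}
\Bigl\|\sum_n\theta_nx_ne_{\pi(n)}\Bigr\|=\Bigl\|\sum_nx_ne_n\Bigr\|
\end{equation}
for all $x\in X$, all permutations $\pi$ and all scalars with $|\theta_n|=1$. In particular the projections $P_Ax=\sum_{n\in A}x_ne_n$ are bounded, since $P_Ax=\frac12(x+x')$ where $x'$ arises from $x$ by changing the signs outside $A$. The matrix of an operator $T$ on $X$ is $t(i,j)=e_i^*(Te_j)$, and $\mathcal B_0(X)$, $\mathrm{Ros}_{T,\varepsilon}$, $\mathsf{Ros}(X)$ and $\mathfrak{ros}(X)$ are defined by the same formulas as for $\ell_2$, with respect to the given basis.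

\begin{lemma}\label{lem:renorm}
The cardinal $\mathfrak{ros}(X)$ and the density of all members of $\mathsf{Ros}(X)$ are unchanged by an equivalent renorming of $X$. Consequently they are the same for two spaces with equivalent symmetric bases.
\end{lemma}

\begin{proof}
Let $C^{-1}\|\cdot\|\le\|\cdot\|'\le C\|\cdot\|$. Then $\|S\|'\le C^2\|S\|$ and $\|S\|\le C^2\|S\|'$ for every operator $S$. If $\|P_ATP_A\|\le C^{-4}\varepsilon\|T\|$, then $\|P_ATP_A\|'\le C^2\cdot C^{-4}\varepsilon\cdot C^2\|T\|'=\varepsilon\|T\|'$. So $\mathrm{Ros}_{T,\varepsilon/C^4}\subseteq\mathrm{Ros}'_{T,\varepsilon}$, and a family generic for the first norm is generic for the second. The roles of the two norms can be exchanged. An isomorphism taking $e_n$ to $u_n$ identifies $Y$ with a renorming of $X$ and respects diagonals and the projections $P_A$.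
\end{proof}

From now on the basis is normalized and $1$-symmetric. Then $\|P_A\|\le1$ by the formula above. Since $|x_n|=\|P_{\{n\}}x\|\le\|x\|$ and $e_n^*(e_n)=1$, we have $\|e_n^*\|=1$. The norm is also monotone:
\begin{equation}\label{eq:mono}
|x_j|\le|y_j|\text{ for all }j\quad\Longrightarrow\quad\|x\|\le\|y\|.
\end{equation}
Indeed, a scalar $\lambda$ with $|\lambda|\le1$ is a convex combination of two scalars of modulus $1$, so by \eqref{eq:sym} multiplying one coordinate by $\lambda$ does not increase the norm. Doing this for the coordinates $j<n$ of $P_{\{0,\dots,n-1\}}y$ gives $\|P_{\{0,\dots,n-1\}}x\|\le\|y\|$, and we let $n\to\infty$.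

Large entries of a matrix are counted by testing against vectors whose nonzero coordinates have equal modulus. So let
\[
\varphi(n)=\|e_0+\dots+e_{n-1}\|\qquad(n\ge1).
\]
By \eqref{eq:sym}, $\|\sum_{j\in J}\theta_je_j\|=\varphi(n)$ whenever $|J|=n$ and $|\theta_j|=1$. For $\ell_p$ we have $\varphi(n)=n^{1/p}$, and for $c_0$ we have $\varphi(n)=1$.

\begin{lemma}\label{lem:phi}
If $(e_n)$ is equivalent neither to the basis of $c_0$ nor to the basis of $\ell_1$, then $\varphi(n)\to\infty$ and $\varphi(n)/n\to0$.
\end{lemma}

\begin{proof}
The function $\varphi$ is nondecreasing by \eqref{eq:mono}. The function $\varphi(n)/n$ is nonincreasing: with $v=e_0+\dots+e_n$ we have $nv=\sum_{j\le n}(v-e_j)$, so $n\varphi(n+1)\le(n+1)\varphi(n)$. Hence, if the conclusion fails, then either $\varphi\le C$ for some $C$, or $\varphi(n)/n\ge c$ for some $c>0$ and all $n$. Let $x$ be supported on $\{0,\dots,n-1\}$.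

In the first case \eqref{eq:mono} gives $\|x\|\le\varphi(n)\max|x_i|\le C\max|x_i|$, and $\max|x_i|\le\|x\|$ because $\|e_i^*\|=1$. So the basis is equivalent to that of $c_0$.

In the second case consider the $n$ vectors obtained from $\sum|x_i|e_i$ by the cyclic permutations of $\{0,\dots,n-1\}$. Each has norm $\|x\|$ by \eqref{eq:sym}, and their average is $\frac1n(\sum|x_i|)(e_0+\dots+e_{n-1})$. Hence $\|x\|\ge\frac{\varphi(n)}n\sum|x_i|\ge c\sum|x_i|$, while $\|x\|\le\sum|x_i|$ by the triangle inequality. So the basis is equivalent to that of $\ell_1$.
\end{proof}

The two limits play separate roles: $\varphi(n)/n\to0$ controls rows and $\varphi(n)\to\infty$ controls columns.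

\begin{lemma}\label{lem:XN}
Suppose that $\varphi(n)\to\infty$ and $\varphi(n)/n\to0$. For $\delta>0$ let
\begin{align*}
N_1(\delta)&=\max\bigl(\{0\}\cup\{n\ge1:\varphi(n)/n\ge\delta\}\bigr),\\
N_2(\delta)&=\max\bigl(\{0\}\cup\{n\ge1:\varphi(n)\le1/\delta\}\bigr).
\end{align*}
These numbers are finite, and $t\in\mathcal T_{N_1+N_2}$ for every $T\in\mathcal B_0(X)$ with $\|T\|\le1$.
\end{lemma}

\begin{proof}
Finiteness is the hypothesis on $\varphi$. Fix $i$ and $\delta$, and let $J$ be a set of size $n\ge1$.

Suppose $|t(i,j)|\ge\delta$ for all $j\in J$. Choose $\theta_j$ of modulus $1$ with $\theta_jt(i,j)=|t(i,j)|$. Then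
\[
\delta n\le\sum_{j\in J}|t(i,j)|=e_i^*\Bigl(T\sum_{j\in J}\theta_je_j\Bigr)\le\varphi(n),
\]
so $n\le N_1(\delta)$. Suppose instead $|t(j,i)|\ge\delta$ for all $j\in J$. The numbers $t(j,i)$ are the coordinates of $Te_i$, so \eqref{eq:mono} gives $1\ge\|Te_i\|\ge\|\delta\sum_{j\in J}e_j\|=\delta\varphi(n)$, and $n\le N_2(\delta)$. Thus row $i$ has at most $N_1(\delta)$ and column $i$ at most $N_2(\delta)$ entries of modulus at least $\delta$.
\end{proof}

For $\ell_p$ with $1<p<\infty$ and $1/p+1/q=1$ this gives $N_1(\delta)=\lfloor\delta^{-q}\rfloor$ and $N_2(\delta)=\lfloor\delta^{-p}\rfloor$.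

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $(e_n)$ is equivalent to the basis of $\ell_1$ or of $c_0$, the value follows from Lemma~\ref{lem:renorm} and \eqref{eq:known}. Assume that it is equivalent to neither, and, by Lemma~\ref{lem:renorm}, that it is normalized and $1$-symmetric. By Lemmas \ref{lem:phi} and \ref{lem:XN}, the matrix of every $T\in\mathcal B_0(X)$ with $\|T\|=1$ lies in $\mathcal T_N$ for $N=N_1+N_2$.

The proof of the estimate
\begin{equation}\label{eq:Xsum}
\|P_ATP_A\|\le\sum_{a,b\in A}|t(a,b)|
\end{equation}
in Lemma~\ref{lem:sum} uses only that $(e_n)$ is a basis with $\|e_a\|=\|e_b^*\|=1$, so \eqref{eq:Xsum} holds in $X$. We have $\mathrm{Ros}_{0,\varepsilon}=[\mathbb N]^\omega$ and $\mathrm{Ros}_{T,\varepsilon}=\mathrm{Ros}_{T/\|T\|,\varepsilon}$ for $T\ne0$. Hence the families $\mathrm{Ros}_{T,\varepsilon}$ are dense by Corollary~\ref{cor:dense}, and the family of Proposition~\ref{prop:upper} for this $N$ meets all of them. Thus $\mathfrak{ros}(X)\le\mathrm{cov}(\mathcal M)$.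

Let $|\mathcal G|<\mathrm{cov}(\mathcal M)$ and let $f$ be as in Proposition~\ref{prop:lower}. By \eqref{eq:sym} the formula $T_fe_n=e_{f(n)}$ defines an isometry of $X$, and its diagonal is zero. For $A\in\mathcal G$ pick $a\in A$ with $f(a)\in A$. Then $P_AT_fP_Ae_a=e_{f(a)}$, so $\|P_AT_fP_A\|=1$. Hence $\mathcal G\cap\mathrm{Ros}_{T_f,1/2}=\emptyset$, and $\mathfrak{ros}(X)\ge\mathrm{cov}(\mathcal M)$.

Finally, the basis of $\ell_p$, $1<p<\infty$, is $1$-symmetric, and it is not equivalent to the basis of $c_0$ or of $\ell_1$ because $n^{1/p}$ is not within a constant factor of $1$ or of $n$.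
\end{proof}

\section{Comparison with $\ell_1$ and $c_0$}\label{sec:compare}

The lower bound in the last proof used only $1$-symmetry, so it holds for $c_0$ as well, and with \eqref{eq:known} it gives
\[
\mathfrak{ros}(\ell_2)=\mathrm{cov}(\mathcal M)\le\min(\mathfrak d,\mathfrak r)=\mathfrak{ros}(c_0)\le\mathfrak r=\mathfrak{ros}(\ell_1).
\]
What breaks in the two exceptional spaces is the bound \eqref{eq:N}.

\begin{example}\label{ex:fail}
On $\ell_1$ let $Te_0=0$ and $Te_n=e_0$ for $n\ge1$. Then $\|T\|=1$, the diagonal is zero, and row $0$ has infinitely many entries equal to $1$; the forbidden sets can be cofinite. On $c_0$ let $g:\mathbb N\to\mathbb N$ be finite-to-one without fixed points and let $(Tx)(j)=x(g(j))$. Then $T$ maps $c_0$ into $c_0$, $\|T\|=1$, the diagonal is zero, and column $i$ has exactly $|g^{-1}(i)|$ entries equal to $1$. The forbidden sets are finite, but no bound on their sizes is independent of $T$.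
\end{example}

The first inequality above can be strict. Let $\mathfrak b$ be the least size of a family $H\subseteq\omega^\omega$ for which there is no $g\in\omega^\omega$ such that every $h\in H$ satisfies $h(n)\le g(n)$ for all but finitely many $n$. In the Laver model $\mathrm{cov}(\mathcal M)=\aleph_1$ and $\mathfrak b=\aleph_2$, and ZFC proves $\mathfrak b\le\mathfrak d$ and $\mathfrak b\le\mathfrak r$; see \cite{Blass}. So in that model $\mathfrak{ros}(\ell_2)=\aleph_1<\aleph_2\le\min(\mathfrak d,\mathfrak r)=\mathfrak{ros}(c_0)$. Neither $\mathfrak r$ nor $\min(\mathfrak d,\mathfrak r)$ is the value of $\mathfrak{ros}(\ell_2)$ in ZFC.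

\begin{remark}\label{rem:N}
Suppose that $\mathcal G$ satisfies the conclusion of Proposition~\ref{prop:upper} for all zero-diagonal matrices whose rows and columns tend to $0$. The matrix of an operator $T$ on $c_0$ has columns $Te_i\in c_0$ and rows $e_i^*T\in c_0^*=\ell_1$, so by \eqref{eq:Xsum} the family $\mathcal G$ is generic for $\mathsf{Ros}(c_0)$, and $|\mathcal G|\ge\min(\mathfrak d,\mathfrak r)$. In the Laver model this exceeds $\mathrm{cov}(\mathcal M)$.
\end{remark}

\section{Proof that $\mathfrak e\le\mathrm{cov}(\mathcal M)$}\label{sec:bart}

We give a proof of the inequality for completeness. Let $\kappa<\mathfrak e$ be an infinite cardinal; we show that $\kappa$ meager sets do not cover $\omega^\omega$. This suffices, since if $\mathrm{cov}(\mathcal M)<\mathfrak e$ then $\kappa=\mathrm{cov}(\mathcal M)$ would give a contradiction. Each meager set is covered by countably many closed nowhere dense sets and $\kappa\cdot\aleph_0=\kappa$, so it is enough to find a point outside given closed nowhere dense sets $C_\alpha$, $\alpha<\kappa$. The hypothesis $\kappa<\mathfrak e$ is used in this form: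
\begin{itemize}
\item[$(*)$] if $V$ is countably infinite and $v_\alpha\in V^\omega$ for $\alpha<\kappa$, there is $v\in V^\omega$ such that for every $\alpha$, $v(n)=v_\alpha(n)$ for infinitely many $n$.
\end{itemize}

\emph{Step 1: guessing extensions.} The point $x$ will be a concatenation of finite blocks, and it escapes $C_\alpha$ if some block leads out of $C_\alpha$ from the sequence built so far. That sequence is not known in advance, so we prepare blocks that work after many initial sequences at once. Let $\Sigma_n$ be the finite set of all sequences of length at most $n$ with all entries smaller than $n$; it contains the empty sequence. For each $\alpha$ and $n$ there is $\tau_\alpha(n)\in\omega^{<\omega}$ with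
\begin{equation}\label{eq:tau}
[\sigma^\frown\tau_\alpha(n)]\cap C_\alpha=\emptyset\qquad\text{for all }\sigma\in\Sigma_n.
\end{equation}
To see this, list $\Sigma_n=\{\sigma_1,\dots,\sigma_r\}$, let $\tau^0$ be empty, and let $\tau^i$ extend $\tau^{i-1}$ with $[\sigma_i{}^\frown\tau^i]\cap C_\alpha=\emptyset$, which is possible as $C_\alpha$ is closed and nowhere dense. Then $\tau_\alpha(n)=\tau^r$ extends every $\tau^i$ and satisfies \eqref{eq:tau}. By $(*)$ with $V=\omega^{<\omega}$ there is $g:\omega\to\omega^{<\omega}$ such that $X_\alpha=\{n:g(n)=\tau_\alpha(n)\}$ is infinite for every $\alpha$.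

\emph{Step 2: a sparse set of indices.} Concatenating all blocks $g(0),g(1),\dots$ may fail: the block $g(n)$ is useful only if the sequence in front of it belongs to $\Sigma_n$, and $g(0)^\frown\cdots{}^\frown g(n-1)$ may be too long or have too large entries. So we concatenate along a sparse set $Z$, which must still meet every $X_\alpha$. To say how sparse, choose $0=k_0<k_1<\cdots$ such that for all $j$
\begin{equation}\label{eq:k}
\sum_{n<k_j}|g(n)|\le k_{j+1}\quad\text{and all entries of $g(n)$, $n<k_j$, are smaller than $k_{j+1}$.}
\end{equation}
Let $I_j=[k_j,k_{j+1})$. We want an infinite set $Z$ that meets every $X_\alpha$ and has no two points in the same interval $I_j$ or in adjacent intervals.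

Guessing single points of $X_\alpha$ would give no control over the spacing, so we guess finite subsets of $X_\alpha$ that are large enough to leave a choice. Call a set $m$-\emph{spread} if it consists of $3m+1$ points lying in pairwise distinct intervals $I_j$. As $X_\alpha$ is infinite and the intervals are finite, we can choose an $m$-spread set $h_\alpha(m)\subseteq X_\alpha$ for every $m$. By $(*)$, with $V$ the set of finite subsets of $\omega$, there is $h$ such that for every $\alpha$, $h(m)=h_\alpha(m)$ for infinitely many $m$. If some $h(m)$ is not $m$-spread, it equals no $h_\alpha(m)$, and we replace it by an $m$-spread set. Choose recursively $y_m\in h(m)$ whose interval is neither equal nor adjacent to the interval of any of $y_0,\dots,y_{m-1}$. At most $3m$ intervals are excluded and $h(m)$ meets $3m+1$ intervals, so this is possible. The set $Z=\{y_m:m\in\omega\}$ is infinite and has the required spacing. It meets $X_\alpha$, because $y_m\in X_\alpha$ whenever $h(m)=h_\alpha(m)$.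

\emph{Step 3: the point $x$.} Let $Z=\{z_0<z_1<\cdots\}$, let $\rho_0$ be empty and $\rho_l=g(z_0)^\frown\cdots{}^\frown g(z_{l-1})$, and let $x\in\omega^\omega$ extend all $\rho_l$; such $x$ exists because each $\rho_{l+1}$ extends $\rho_l$. We claim that $\rho_l\in\Sigma_{z_l}$ for all $l$. This holds for $l=0$. Let $l\ge1$ and $z_{l-1}\in I_j$. Then $z_0,\dots,z_{l-1}$ are distinct numbers below $k_{j+1}$, so by \eqref{eq:k} the sequence $\rho_l$ has length at most $k_{j+2}$ and entries smaller than $k_{j+2}$. The point $z_l>z_{l-1}$ lies neither in $I_j$ nor in $I_{j+1}$, so $z_l\ge k_{j+2}$. This proves the claim.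

Given $\alpha<\kappa$, pick $l$ with $z_l\in X_\alpha$. Then $x$ extends $\rho_{l+1}=\rho_l{}^\frown g(z_l)=\rho_l{}^\frown\tau_\alpha(z_l)$, and \eqref{eq:tau} with $n=z_l$ and $\sigma=\rho_l$ gives $x\notin C_\alpha$. Hence $x\notin\bigcup_{\alpha<\kappa}C_\alpha$, and the inequality $\mathfrak e\le\mathrm{cov}(\mathcal M)$ is proved. \qed

\begin{thebibliography}{9}

\bibitem{Bar} Bartoszy\'nski, Fund. Math. 127 (1987).

\bibitem{BJ} Bartoszy\'nski, Judah, \emph{Set Theory}.

\bibitem{Blass} Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.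

\bibitem{KM} Piotr Koszmider, Arturo Mart\'inez-Celis, \emph{Rosenthal families, pavings and generic cardinal invariants}, arXiv:1911.01336 (2019).

\bibitem{LT} Lindenstrauss, Tzafriri, \emph{Classical Banach Spaces I}.

\end{thebibliography}
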